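# A tensor product of left weakly Gorenstein algebras that is not left weakly Gorenstein

## A 13-dimensional algebra and its tensor square

Throughout, $k$ is a field, algebras are finite-dimensional $k$-algebras, modules are finitely generated left modules unless "right" is said, and $\otimes=\otimes_k$.

**Theorem 1.** Let $q\in k^\times$ have infinite multiplicative order. Let $A$ be the path algebra of the quiver with vertices $1,2,3,4$, arrows $a,b:1\to 2$, $c:3\to 1$, $d:4\to 1$, and loops $x_1,x_2$ at $1,2$, modulo
$$x_1^2=x_2^2=0,\quad x_2a=ax_1,\quad x_2b=q\,bx_1,\quad x_1c=0,\quad ac=bc,\quad x_1d=ad=bd=0 .$$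
Then $\dim A=13$, $(\operatorname{rad}A)^3=0$, and every semi-Gorenstein-projective left $A$-module is projective, so $A$ is left weakly Gorenstein. But $A\otimes A$ is not left weakly Gorenstein.

Products of arrows are read from right to left: $ac$ means first $c$, then $a$.

A field contains an element of infinite order exactly when it is not algebraic over a finite field. If $k$ is algebraic over a finite field, each nonzero element lies in a finite field and has finite order. In characteristic $0$ the element $2$ has infinite order. In characteristic $p$, an element transcendental over $\mathbb F_p$ has infinite order. So Theorem 1 applies to $k=\mathbb Q$, for instance. For fields algebraic over a finite field nothing is claimed here.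

Now the terms.

**Definition.** Let $S$ be an algebra. An $S$-module $M$ is *semi-Gorenstein-projective* (semi-GP) if $\operatorname{Ext}^i_S(M,S)=0$ for all $i\ge 1$. It is *Gorenstein-projective* (GP) if there is an exact complex $P^\bullet$ of finitely generated projective modules such that $\operatorname{Hom}_S(P^\bullet,S)$ is exact and $M$ is isomorphic to the kernel of one of the differentials of $P^\bullet$. The algebra $S$ is *left weakly Gorenstein* (l.w.G.) if every semi-GP left $S$-module is GP.

If $M$ is GP, the half of $P^\bullet$ that maps onto $M$ is a projective resolution of $M$, and it stays exact under $\operatorname{Hom}_S(-,S)$. So GP implies semi-GP, and l.w.G. says that the two classes agree. Being semi-GP is a condition on a projective resolution of $M$. Being GP also demands a continuation of that resolution in the other direction. The proof of Theorem 1 lives in the gap between these two demands.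

**Examples.** Projective modules are GP: use $0\to P\xrightarrow{1}P\to 0$. Over $S=k[x]/(x^2)$ the module $k$ is GP: the complex $\cdots\xrightarrow{x}S\xrightarrow{x}S\xrightarrow{x}\cdots$ is exact, $\operatorname{Hom}_S(-,S)$ turns it into a complex of the same form, and the kernels are $k$. If $\operatorname{gl.dim}S<\infty$, semi-GP modules are projective, by the following textbook fact.

**Lemma 2.** If $\operatorname{pd}_SX=p<\infty$ and $p\ge1$, then $\operatorname{Ext}^p_S(X,S)\neq0$. So a semi-GP module of finite projective dimension is projective.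

*Proof.* Choose $N$ with $\operatorname{Ext}^p_S(X,N)\ne0$ and a surjection $S^m\to N$. As $\operatorname{Ext}^{p+1}_S(X,-)=0$, the map $\operatorname{Ext}^p_S(X,S^m)\to\operatorname{Ext}_S^p(X,N)$ is onto. $\square$

The question that Theorem 1 answers comes from Nan Gao, Pu Zhang, Shijie Zhu, "Weakly Gorensteinness of tensor algebras and Morita algebras", arXiv:2512.16072 (2025). Two facts are known:

(i) if $A\otimes B$ is l.w.G., then $A$ and $B$ are both l.w.G.;

(ii) if $\operatorname{gl.dim}B<\infty$, then $A\otimes B$ is l.w.G. if and only if $A$ is.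

Does the converse of (i) hold with no assumption on $\operatorname{gl.dim}B$? Theorem 1 says no, even for $A=B$.

## Coefficients in $A\otimes DB$, and a commutative example

Write $D=\operatorname{Hom}_k(-,k)$ and $R=A\otimes B$. To prove the converse, one would take a semi-GP $R$-module $M$ and first try to see that it is semi-GP over $A$, where $A$ acts through $a\mapsto a\otimes1$.

**Lemma 3.** $\operatorname{Ext}^i_A(M,A)\cong\operatorname{Ext}^i_R(M,A\otimes DB)$ for every $R$-module $M$ and all $i\ge 0$.

*Proof.* The map $A\otimes DB\to\operatorname{Hom}_k(B,A)$, $a\otimes\varphi\mapsto(b'\mapsto\varphi(b')a)$, is an isomorphism of $R$-modules, where $((a\otimes b)\phi)(b')=a\,\phi(b'b)$. A projective $R$-resolution $P$ of $M$ is also a projective $A$-resolution, since $R$ is free over $A$. Finally $\operatorname{Hom}_R(P,\operatorname{Hom}_k(B,A))\cong\operatorname{Hom}_A(P,A)$ by $g\mapsto(p\mapsto g(p)(1))$, with inverse $g'\mapsto\bigl(p\mapsto(b\mapsto g'((1\otimes b)p))\bigr)$. $\square$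

We know that $\operatorname{Ext}^i_R(M,A\otimes B)=0$ for $i\ge1$, and we want $\operatorname{Ext}_R^i(M,A\otimes DB)=0$. If $DB$ has a finite projective resolution $0\to P_p\to\cdots\to P_0\to DB\to 0$, tensor it with $A$ and shift dimensions: every $A\otimes P_j$ is projective over $R$, so the vanishing passes to $A\otimes DB$. If $\operatorname{pd}_BDB=\infty$, the dimension shift never ends, and the vanishing for coefficients $A\otimes B$ gives us no hold on coefficients $A\otimes DB$. This is where the approach stops. How far it goes is Theorem 14 in the last section.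

Infinite $\operatorname{pd}_BDB$ alone does not give a counterexample.

**Example.** Let $A=B=k[y,z]/(y,z)^2$, with simple module $k$, and let $M$ be semi-GP over $R=A\otimes B$. Tensor $0\to k^2\to B\to k\to0$ with $A$. Since $\operatorname{Ext}^i_R(M,R)=0$ for $i\ge1$, we get $\operatorname{Ext}^i_R(M,A\otimes k)\cong\operatorname{Ext}_R^{i+1}(M,A\otimes k)^2$ for $i\ge1$. Hence the dimension of $\operatorname{Ext}^i_R(M,A\otimes k)$ is divisible by every power of $2$, so it is $0$. Now tensor $0\to k^2\to A\to k\to0$ with the simple $B$-module $k$ and repeat the argument: $\operatorname{Ext}^i_R(M,k\otimes k)=0$ for $i\ge1$. As $R$ is local with simple module $k\otimes k$, the module $M$ is projective. So $A\otimes A$ is l.w.G. (The same argument over $A$ shows that semi-GP $A$-modules are projective.)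

The counterexample needs an algebra over which cohomology behaves less uniformly. It is built from an algebra $\Lambda$ of injective dimension at most $1$ with a module $L$ whose resolution drifts through infinitely many pairwise non-isomorphic modules $L_{q^{-i}}$, only one of which is $L$ itself.

## The twisted Kronecker algebra $\Lambda$

Complexes are written homologically, $d:F_i\to F_{i-1}$, and $\operatorname{Hom}(F,N)$ has $\operatorname{Hom}(F_n,N)$ in cohomological degree $n$. The shift is $(F[s])_i=F_{i-s}$, with differential changed by the sign $(-1)^s$.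

Let $H$ be the path algebra of $a,b:1\to 2$. It is hereditary, $He_1$ has basis $e_1,a,b$, and $He_2=S_2$ is simple. Let $S_1$ be the other simple module. For $\mu\in k^\times$ let $L_\mu$ be the $H$-module with $e_1L_\mu=e_2L_\mu=k$ on which $a$ acts as $1$ and $b$ as $\mu$. Put $L=L_1$.

**Lemma 4.** Both $\operatorname{Hom}_H(L_\mu,L)$ and $\operatorname{Ext}^1_H(L_\mu,L)$ are one-dimensional if $\mu=1$, and both are $0$ if $\mu\ne1$. For every $H$-module $T$ we have $\operatorname{Hom}_H(T,S_1)\cong D(e_1T)$, so $S_1$ is injective over $H$.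

*Proof.* A homomorphism $L_\mu\to L$ is a pair $(f_1,f_2)$ of scalars with $f_2=f_1$ and $\mu f_2=f_1$. It can be nonzero only if $\mu=1$, and then the pairs form a line. The kernel of $He_1\to L_\mu$ is spanned by $b-\mu a$, so $0\to He_2\to He_1\to L_\mu\to0$ is exact. Hence $\dim\operatorname{Hom}_H(L_\mu,L)-\dim\operatorname{Ext}^1_H(L_\mu,L)=\dim e_1L-\dim e_2L=0$. No arrow ends at vertex $1$, so any linear form on $e_1T$, extended by $0$ on $e_2T$, is a homomorphism $T\to S_1$. Thus $\operatorname{Hom}_H(-,S_1)\cong D(e_1-)$ is exact. $\square$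

Let $\sigma$ be the automorphism of $H$ with $\sigma(e_i)=e_i$, $\sigma(a)=a$, $\sigma(b)=qb$. Put
$$\Lambda=H\oplus Hx,\qquad xh=\sigma(h)x,\qquad x^2=0,$$
so $\dim\Lambda=8$. With $x_i=e_ix=xe_i$ the relations read $x_i^2=0$, $x_2a=ax_1$, $x_2b=q\,bx_1$. We have $Hx=xH$ and $x\Lambda=\Lambda x=Hx$, with $\Lambda/x\Lambda=H$. So $H$-modules are $\Lambda$-modules on which $x$ acts as $0$. Since $x(h+h'x)=\sigma(h)x$,
$$\{\lambda\in\Lambda: x\lambda=0\}=x\Lambda. \tag{1}$$

Put $\Gamma=\Lambda^{op}$ and $\Lambda^e=\Lambda\otimes\Gamma$. Left $\Gamma$-modules are right $\Lambda$-modules, and $\Lambda^e$-modules are $\Lambda$-bimodules.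

**Lemma 5.** $\operatorname{Ext}^i_\Lambda(Y,\Lambda)=0$ for every $\Lambda$-module $Y$ and all $i\ge2$.

*Proof.* Let $\pi(h+h'x)=h'$, a left $H$-linear map $\Lambda\to H$. The map $\Lambda\to\operatorname{Hom}_H(\Lambda,H)$, $\lambda\mapsto(\mu\mapsto\pi(\mu\lambda))$, is left $\Lambda$-linear, where $(\nu g)(\mu)=g(\mu\nu)$. It is injective: if $\lambda=h+h'x$ goes to $0$, then $\mu=1$ gives $h'=0$ and $\mu=x$ gives $\sigma(h)=0$. Since $\Lambda=H\oplus Hx$ is free of rank $2$ over $H$, both sides have dimension $8$, so the map is an isomorphism. Projective $\Lambda$-modules are $H$-projective, so $\operatorname{Ext}^i_\Lambda(Y,\Lambda)\cong\operatorname{Ext}_\Lambda^i(Y,\operatorname{Hom}_H(\Lambda,H))\cong\operatorname{Ext}^i_H(Y,H)$, which is $0$ for $i\ge2$. $\square$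

**Lemma 6.** There is an algebra isomorphism $\theta:\Lambda\to\Gamma$ with
$$\theta(e_1)=e_2,\quad \theta(e_2)=e_1,\quad \theta(a)=b,\quad \theta(b)=a,\quad \theta(x_1)=x_2,\quad\theta(x_2)=qx_1 .$$
For a right $\Lambda$-module $W$ let $\theta^*W$ be the left module with $\lambda\cdot w=w\,\theta(\lambda)$. Then $\theta^*(DL)\cong L$ and $\theta^*(DS_2)\cong S_1$. Moreover, $\operatorname{Ext}^i_\Gamma(Y,\Gamma)=0$ for every $\Gamma$-module $Y$ and all $i\ge2$.

*Proof.* We check that $\theta$ is an anti-homomorphism of $\Lambda$. The relation $x_2a=ax_1$ goes to $\theta(a)\theta(x_2)=q\,bx_1=x_2b=\theta(x_1)\theta(a)$, which holds. The relation $x_2b=q\,bx_1$ goes to $\theta(b)\theta(x_2)=q\,ax_1=q\,x_2a=q\,\theta(x_1)\theta(b)$, which holds. The relations $x_i^2=0$ and the incidences of the arrows are also respected. The map hits generators, so it is onto, hence bijective.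

Let $z_1,z_2=az_1=bz_1$ be the basis of $L$ with dual basis $z_1^*,z_2^*$. Then $z_2^*a=z_2^*b=z_1^*$. In $\theta^*(DL)$ the vector $z_2^*$ lies in the $e_1$-part, $a\cdot z_2^*=z_2^*b=z_1^*$, $b\cdot z_2^*=z_2^*a=z_1^*$, and $x$ acts as $0$. This is $L$. On $\theta^*(DS_2)$ we have $e_1\cdot w=we_2=w$, and $x,a,b$ act as $0$, so it is $S_1$. The last claim is Lemma 5 carried over by $\theta$. $\square$

Let $K\to\Lambda$ be a resolution of the bimodule $\Lambda$ by finitely generated projective $\Lambda^e$-modules. All terms of the augmented complex $K\to\Lambda$ are projective as left and as right modules, so it splits as a complex of left modules and as a complex of right modules.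

**Lemma 7.** (a) $K\otimes_\Lambda N$ is a projective resolution of the left module $N$, and $W\otimes_\Lambda K$ is a projective resolution of the right module $W$.

(b) Let $C$ be a complex of $\Lambda$-bimodules, $M,N$ left modules, $W$ a right module. There are isomorphisms of complexes
$$\operatorname{Hom}_\Lambda(C\otimes_\Lambda N,M)\cong\operatorname{Hom}_{\Lambda^e}(C,M\otimes DN),\qquad g\mapsto\Bigl(\kappa\mapsto\sum_s g(\kappa\otimes z_s)\otimes z_s^*\Bigr),$$
$$\operatorname{Hom}_\Gamma(DM\otimes_\Lambda C,W)\cong\operatorname{Hom}_{\Lambda^e}(C,M\otimes W),\qquad g\mapsto\Bigl(\kappa\mapsto\sum_s z_s\otimes g(z_s^*\otimes\kappa)\Bigr),$$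
where $z_s$ is a basis of $N$ in the first line and of $M$ in the second, with dual basis $z_s^*$. In particular $H^i\operatorname{Hom}_{\Lambda^e}(K,M\otimes DN)\cong\operatorname{Ext}^i_\Lambda(N,M)$.

*Proof.* (a) The augmented complex splits on the side over which we tensor, so exactness is kept, and $\Lambda^e\otimes_\Lambda N\cong\Lambda\otimes N$ is projective; similarly for $W$. (b) Identify $M\otimes DN=\operatorname{Hom}_k(N,M)$ and $M\otimes W=\operatorname{Hom}_k(DM,W)$. The displayed elements become the maps $n\mapsto g(\kappa\otimes n)$ and $\xi\mapsto g(\xi\otimes\kappa)$, so these are the usual tensor–hom adjunctions. $\square$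

## The drift $L_{q^{-i}}$ in exact complexes over $\Lambda$

For an $H$-module $N$ and $\tau\in\operatorname{Aut}H$, let ${}_\tau N$ be $N$ with $h$ acting as $\tau(h)$. On ${}_{\sigma^{-i}}L$ the arrow $b$ acts as $q^{-i}$, so
$${}_{\sigma^{-i}}L=L_{q^{-i}},\qquad {}_{\sigma^{-i}}S_j\cong S_j. \tag{2}$$

First a look by hand. As a right $H$-module, $\Lambda=H\oplus xH$, so $\Lambda\otimes_HL_\mu=(1\otimes L_\mu)\oplus (x\otimes L_\mu)$. On the submodule $x\otimes L_\mu$ we have $h(x\otimes z)=x\otimes\sigma^{-1}(h)z$. Hence there are exact sequences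
$$0\to L_{\mu q^{-1}}\to\Lambda\otimes_HL_\mu\to L_\mu\to0,\qquad 0\to\Lambda e_2\to\Lambda e_1\to\Lambda\otimes_HL_\mu\to0 .$$
Resolving $L$ we meet $L,L_{q^{-1}},L_{q^{-2}},\dots$ one after another. For $S_2$ there is no drift: $\cdots\to\Lambda e_2\xrightarrow{x_2}\Lambda e_2\xrightarrow{x_2}\Lambda e_2\to S_2\to 0$ is a resolution.

For a complex $F$ of finitely generated projective $\Lambda$-modules put $\bar F=F/xF=H\otimes_\Lambda F$, a complex of projective $H$-modules. We say that $F$ *agrees in large degrees with* $P[s]$ if $F_i=P_{i-s}$ for all large $i$, with the same differentials up to sign.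

**Lemma 8.** Let $P$ be a projective resolution over $\Lambda$ of an $H$-module $N$.

(a) $H_i(\bar P)\cong{}_{\sigma^{-i}}N$ for $i\ge0$.

(b) If $F$ is an exact complex of finitely generated projective $\Lambda$-modules which agrees in large degrees with $P[s]$, then $H_i(\bar F)\cong{}_{\sigma^{-(i-s)}}N$ for all $i\in\mathbb Z$.

*Proof.* By (1), which passes to free modules and their summands, an element $f$ of a projective module satisfies $xf=0$ if and only if $f\in xF$. So multiplication by $x$ is a bijective chain map $\bar F\to xF$. Since $h\cdot xf=x\,\sigma^{-1}(h)f$, it gives $xF\cong{}_{\sigma^{-1}}\bar F$. Use the long exact homology sequence of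
$$0\to xF\to F\to\bar F\to0 .$$

(a) Take $F=P$. For $i\ge2$ it gives $H_i(\bar P)\cong H_{i-1}(xP)\cong{}_{\sigma^{-1}}H_{i-1}(\bar P)$. For $i=1$ the sequence is $0\to H_1(\bar P)\to H_0(xP)\to H_0(P)\to H_0(\bar P)\to0$, and the last map is $N\to N/xN=N$, which is bijective. So $H_1(\bar P)\cong H_0(xP)$ too. Start with $H_0(\bar P)=N$ and use induction.

(b) Now $F$ is exact, so $H_i(\bar F)\cong H_{i-1}(xF)\cong{}_{\sigma^{-1}}H_{i-1}(\bar F)$ for all $i\in\mathbb Z$. For large $i$ we know $H_i(\bar F)\cong{}_{\sigma^{-(i-s)}}N$ from (a). Descend in $i$ with $H_{i-1}(\bar F)\cong{}_{\sigma}H_i(\bar F)$. $\square$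

**Lemma 9.** For every complex $F$ of finitely generated projective $\Lambda$-modules and every $H$-module $N'$,
$$H^n\operatorname{Hom}_\Lambda(F,N')\cong\operatorname{Hom}_H(H_n(\bar F),N')\oplus\operatorname{Ext}^1_H(H_{n-1}(\bar F),N').\tag{3}$$

*Proof.* Since $xN'=0$, $\operatorname{Hom}_\Lambda(F,N')=\operatorname{Hom}_H(\bar F,N')$. Let $Z_n\supseteq B_n$ be the cycles and boundaries of $\bar F$ in degree $n$. As $H$ is hereditary, $B_{n-1}$ is projective, so $\bar F_n\to B_{n-1}$ splits. Therefore $\bar F$ is the direct sum of the two-term complexes $B_n\to Z_n$ in degrees $n+1,n$, and each is a projective resolution of $H_n(\bar F)$. Apply $\operatorname{Hom}_H(-,N')$. $\square$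

This is where the infinite order of $q$ enters.

**Lemma 10.** (a) $\operatorname{Ext}^n_\Lambda(L,L)=0$ for $n\ge2$, and $\operatorname{Ext}^n_\Lambda(S_2,S_1)=0$ for all $n\ge0$.

(b) Let $F$ be an exact complex of finitely generated projective $\Lambda$-modules which agrees in large degrees with $P[s]$, where $P$ is a projective resolution of $L$. Then $\dim H^n\operatorname{Hom}_\Lambda(F,L)=1$ for $n\in\{s,s+1\}$, and it is $0$ for all other $n$.

(c) If $\operatorname{Ext}^i_\Lambda(Y,L\oplus S_1)=0$ for all $i\ge1$, then $\operatorname{pd}_\Lambda Y\le1$.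

*Proof.* (a) By (2), (3) and Lemma 8(a), $\operatorname{Ext}^n_\Lambda(L,L)\cong\operatorname{Hom}_H(L_{q^{-n}},L)\oplus\operatorname{Ext}^1_H(L_{q^{-(n-1)}},L)$ for $n\ge1$. For $n\ge2$ neither $q^{-n}$ nor $q^{-(n-1)}$ is $1$, so Lemma 4 gives $0$. Similarly, $\operatorname{Ext}^n_\Lambda(S_2,S_1)$ is built from $\operatorname{Hom}_H(S_2,S_1)=0$ and $\operatorname{Ext}^1_H(S_2,S_1)=0$, the latter because $S_2$ is projective over $H$.

(b) By Lemma 8(b), $H_i(\bar F)\cong L_{q^{-(i-s)}}$ for all $i\in\mathbb Z$, and this is $L$ only for $i=s$. By (3) and Lemma 4, the Hom term contributes dimension $1$ for $n=s$ only, the $\operatorname{Ext}^1$ term for $n=s+1$ only.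

(c) Let $F$ be a minimal projective resolution of $Y$ and $T_n=H_n(\bar F)$ for $n\ge1$. By (3), $\operatorname{Hom}_H(T_n,S_1)=0$ and $\operatorname{Hom}_H(T_n,L)=0$. The first says $e_1T_n=0$ (Lemma 4), so $T_n\cong S_2^m$ for some $m$. Then $\operatorname{Hom}_H(T_n,L)\cong(e_2L)^m=k^m$, so $m=0$. Hence $\bar F$ is a projective $H$-resolution of $Y/xY$. It is minimal, since differentials of $F$ have image in $(\operatorname{rad}\Lambda) F$. As $H$ is hereditary, $\bar F_i=0$ for $i\ge2$. So $F_i=xF_i=x^2F_i=0$ for $i\ge2$. $\square$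

If $q$ were a root of unity, $L$ would reappear periodically and (a) would fail. For $q=1$, formula (3) gives $\dim\operatorname{Ext}^n_\Lambda(L,L)=2$ for all $n\ge1$.

## Gluing $L$ and $S_1$ to $\Lambda$: the algebras $A$ and $B$

Lemma 10(c) says that $L$ and $S_1$ together test for projective dimension at most $1$. We make them columns of an algebra. Put $Z_1=L$, $Z_2=S_1$, $E_1=L$, $E_2=S_2$, and
$$A=\begin{pmatrix}\Lambda&Z_1\oplus Z_2\\0&k\times k\end{pmatrix},\qquad B=\begin{pmatrix}\Gamma&DE_1\oplus DE_2\\0&k\times k\end{pmatrix},$$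
with the obvious idempotents $e,u_1,u_2\in A$ and $f,v_1,v_2\in B$. Put $u=u_1+u_2$, $v=v_1+v_2$. Then
$$Ae=eAe=\Lambda,\quad eAu_j=Z_j,\quad u_iAu_j=\delta_{ij}k,\quad uAe=0,\tag{4}$$
$$Bf=fBf=\Gamma,\quad fBv_l=DE_l,\quad v_iBv_l=\delta_{il}k,\quad vBf=0.\tag{5}$$

**$A$ is the algebra of Theorem 1.** Let $3,4$ correspond to $u_1,u_2$, let $c$ be a generator of $e_1L$ in $eAu_1=L$, and let $d$ span $eAu_2=S_1$. All relations of Theorem 1 hold in $A$, and the arrows with the vertices generate $A$. In the quotient of the path algebra, every path is, up to a scalar, zero or one of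
$$e_1,e_2,u_1,u_2,\quad a,b,c,d,x_1,x_2,\quad ax_1,bx_1,ac,$$
since $x_2ax_1=ax_1^2=0$, $x_2bx_1=q\,bx_1^2=0$, $x_2ac=ax_1c=0$. So the quotient has dimension at most $13=8+3+2=\dim A$, and it equals $A$. All paths of length $3$ vanish, so $(\operatorname{rad}A)^3=0$.

**$B\cong A$.** By Lemma 6, $\theta$ identifies $\Lambda$ with $\Gamma$ and the $\Gamma$-modules $DE_1=DL$, $DE_2=DS_2$ with $L=Z_1$, $S_1=Z_2$.

**Ext over $A$ and over $\Lambda$.** $\Lambda=A/AuA$, so $\Lambda$-modules are the $A$-modules $Y$ with $uY=0$. Since $Ae=\Lambda$, a projective $\Lambda$-resolution of $Y$ is a projective $A$-resolution. For any $A$-module $N$ we have $\operatorname{Hom}_A(Ae,N)=eN=\operatorname{Hom}_\Lambda(\Lambda,eN)$. Hence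
$$\operatorname{Ext}^i_A(Y,N)\cong\operatorname{Ext}^i_\Lambda(Y,eN). \tag{6}$$

**Proposition 11.** Every semi-GP left $A$-module is projective. Hence $A$ and $B\cong A$ are l.w.G.

*Proof.* Let $X$ be semi-GP with projective cover $P\to X$ and kernel $Y\subseteq(\operatorname{rad}A)P$. Since $uAe=0$ and $uAu$ is semisimple, $u\operatorname{rad}A=0$. So $uY=0$, and $Y$ is a $\Lambda$-module. For $i\ge1$ and $j=1,2$,
$$0=\operatorname{Ext}^{i+1}_A(X,Au_j)\cong\operatorname{Ext}^i_A(Y,Au_j)\cong\operatorname{Ext}^i_\Lambda(Y,Z_j).$$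
By Lemma 10(c), $\operatorname{pd}_\Lambda Y\le1$, so $\operatorname{pd}_AY\le 1$ and $\operatorname{pd}_AX\le 2$. By Lemma 2, $X$ is projective. $\square$

## A semi-Gorenstein-projective module over $A\otimes B$

Let $R=A\otimes B\cong A\otimes A$. Since $A$ and $B$ modulo their radicals are products of copies of $k$, every finitely generated projective $R$-module is a direct sum of indecomposable summands of the modules

- $R(e\otimes f)=\Lambda\otimes\Gamma=\Lambda^e$ (type $ef$),
- $R(u_j\otimes f)=Au_j\otimes\Gamma$ (type $uf$),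
- $R(e\otimes v_l)=\Lambda\otimes Bv_l$ (type $ev$),
- $R(u_j\otimes v_l)=Au_j\otimes Bv_l$ (type $uv$),

and $R$ is the direct sum of these modules. Bimodules are $R$-modules through $R\to\Lambda\otimes\Gamma$. We use
$$\operatorname{Hom}_R(M_1\otimes M_2,N_1\otimes N_2)=\operatorname{Hom}_A(M_1,N_1)\otimes\operatorname{Hom}_B(M_2,N_2).$$
Since $K$ consists of modules of type $ef$, $\operatorname{Hom}_R(K,Q)=\operatorname{Hom}_{\Lambda^e}(K,(e\otimes f)Q)$.

**Syzygies of the bimodule $\Lambda$ are not enough.** The complex $K$ is a projective $R$-resolution of $\Lambda$. For $Q=Au_j\otimes Bv_l$ we have $(e\otimes f)Q=Z_j\otimes DE_l$, so Lemma 7 gives $H^n\operatorname{Hom}_R(K,Q)=\operatorname{Ext}^n_\Lambda(E_l,Z_j)$. For $n\ge2$ its dimensions are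

| | $l=1$ ($E_1=L$) | $l=2$ ($E_2=S_2$) |
|---|---|---|
| $j=1$ ($Z_1=L$) | $0$ | $1$ |
| $j=2$ ($Z_2=S_1$) | $1$ | $0$ |

The zeros are Lemma 10(a). The ones come from (3): $\operatorname{Ext}^n_\Lambda(L,S_1)\cong\operatorname{Hom}_H(L_{q^{-n}},S_1)=k$, as $S_1$ is $H$-injective, and $\operatorname{Ext}_\Lambda^n(S_2,L)\cong\operatorname{Hom}_H(S_2,L)=k$, as $S_2$ is $H$-projective. So no syzygy of $\Lambda$ is semi-GP over $R$.

**Cancelling the two ones.** We attach to $K$ one complex of type $uf$, which cancels the whole row $j=1$, and one of type $ev$, which cancels the whole column $l=1$. The entry $(1,1)$ is then cancelled twice. What remains there is one copy of $\operatorname{Ext}^n_\Lambda(L,L)$, which vanishes for $n\ge2$ but not for $n=0,1$. A module cut off in high degrees does not see this remainder. A complete resolution, which must run through degrees $0$ and $1$, will.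

**Construction of $M$.** Put
$$V'=DL\otimes_\Lambda K,\qquad G'=K\otimes_\Lambda L,\qquad U=(Au_1\otimes V')\oplus(G'\otimes Bv_1).$$
By Lemma 7(a), $V'$ is a projective resolution of the right module $DL$ and $G'$ one of the left module $L$. So $U$ consists of projective $R$-modules of types $uf$ and $ev$. Recall $L=eAu_1\subset Au_1$ and $DL=fBv_1\subset Bv_1$. Let $z_s$ be a basis of $L$ with dual basis $z^*_s$, and define $\psi=(\psi_1,\psi_2):K\to U$ by
$$\psi_1(\kappa)=\sum_sz_s\otimes(z_s^*\otimes\kappa)\in L\otimes V',\qquad\psi_2(\kappa)=\sum_s(\kappa\otimes z_s)\otimes z_s^*\in G'\otimes DL .$$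
Since $\sum_s z_s\otimes z_s^*\lambda=\sum_s\lambda z_s\otimes z_s^*$, both are bimodule maps: $\psi_1(\lambda\kappa)=\sum z_s\otimes(z_s^*\lambda\otimes\kappa)=\lambda\psi_1(\kappa)$, $\psi_2(\kappa\lambda)=\sum(\kappa\otimes\lambda z_s)\otimes z_s^*=\psi_2(\kappa)\lambda$, and the other two linearities are clear. They are chain maps, and they take values in $R$-submodules which are bimodules. So $\psi$ is an $R$-linear chain map. Let $X$ be its mapping cone,
$$X_i=K_{i-1}\oplus U_i,\qquad d(\kappa,y)=(-d\kappa,\psi(\kappa)+dy).$$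
All $X_i$ are finitely generated projective without summands of type $uv$. The homology of $K$ and of $U$ sits in degree $0$, so $H_i(X)=0$ for $i\ge2$. Put
$$M=\operatorname{Coker}(X_3\to X_2).$$
Then $\cdots\to X_4\to X_3\to X_2\to M\to0$ is a projective resolution, and $\operatorname{Ext}^i_R(M,Q)=H^{i+2}\operatorname{Hom}_R(X,Q)$ for $i\ge1$.

**Proposition 12.** $M$ is semi-GP over $R$.

*Proof.* We must show $H^n\operatorname{Hom}_R(X,Q)=0$ for $n\ge3$ and $Q$ in the four families above. The degreewise split sequence $0\to U\to X\to K[1]\to0$ gives, with maps $\psi^*$ up to sign, the exact sequence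
$$H^{n-1}\operatorname{Hom}(U,Q)\xrightarrow{\psi^*}H^{n-1}\operatorname{Hom}(K,Q)\to H^n\operatorname{Hom}(X,Q)\to H^n\operatorname{Hom}(U,Q)\xrightarrow{\psi^*}H^n\operatorname{Hom}(K,Q),\tag{7}$$
where Hom is over $R$.

**Step 1: $Q=Ae\otimes Bf$.** The aim is to see that both outer terms vanish. $\operatorname{Hom}(U,Q)=0$, because $\operatorname{Hom}_A(Au_1,Ae)=u_1Ae=0$ and $\operatorname{Hom}_B(Bv_1,Bf)=v_1Bf=0$. By Lemma 7 with $N=D(\Lambda_\Lambda)$, $H^i\operatorname{Hom}(K,Q)=\operatorname{Ext}^i_\Lambda(D\Lambda,\Lambda)$, which is $0$ for $i\ge2$ by Lemma 5. As $n-1\ge2$, (7) gives the claim.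

**Step 2: $Q=Au_j\otimes Bf$.** The aim is the same, now with right modules. Here $(e\otimes f)Q=Z_j\otimes\Gamma$, so $H^i\operatorname{Hom}(K,Q)=\operatorname{Ext}^i_\Lambda(D\Lambda,Z_j)\cong\operatorname{Ext}^i_\Gamma(DZ_j,\Gamma)$ by the duality $D$, and this is $0$ for $i\ge2$ by Lemma 6. Next, $\operatorname{Hom}(G'\otimes Bv_1,Q)=0$ since $v_1Bf=0$. Finally $\operatorname{Hom}(Au_1\otimes V',Q)=u_1Au_j\otimes\operatorname{Hom}_B(V',Bf)=\delta_{1j}\operatorname{Hom}_\Gamma(V',\Gamma)$, whose cohomology $\delta_{1j}\operatorname{Ext}^i_\Gamma(DL,\Gamma)$ vanishes for $i\ge2$.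

**Step 3: $Q=Ae\otimes Bv_l$.** This is the mirror image. $H^i\operatorname{Hom}(K,Q)=\operatorname{Ext}^i_\Lambda(E_l,\Lambda)=0$ for $i\ge2$. $\operatorname{Hom}(Au_1\otimes V',Q)=0$ since $u_1Ae=0$. And $\operatorname{Hom}(G'\otimes Bv_1,Q)=\delta_{1l}\operatorname{Hom}_\Lambda(G',\Lambda)$ has cohomology $\delta_{1l}\operatorname{Ext}^i_\Lambda(L,\Lambda)=0$ for $i\ge2$.

**Step 4: $Q=Au_j\otimes Bv_l$.** The aim is to see the cancellation described above. We have $H^i\operatorname{Hom}(K,Q)=\operatorname{Ext}_\Lambda^i(E_l,Z_j)$ and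
$$\operatorname{Hom}(Au_1\otimes V',Q)=\delta_{1j}\operatorname{Hom}_\Gamma(V',DE_l),\qquad\operatorname{Hom}(G'\otimes Bv_1,Q)=\delta_{1l}\operatorname{Hom}_\Lambda(G',Z_j).$$
For $j=1$, a map $g:V'_i\to DE_l$ corresponds to $1\otimes g:Au_1\otimes V'_i\to Au_1\otimes Bv_l$, and $\psi_1^*$ sends it to $\kappa\mapsto\sum_sz_s\otimes g(z^*_s\otimes\kappa)$. This is the second isomorphism of Lemma 7(b), with $M=L$ and $W=DE_l$. So $\psi_1^*$ is an isomorphism of complexes onto $\operatorname{Hom}(K,Q)$. For $l=1$, $\psi_2^*$ sends $g:G'_i\to Z_j$ to $\kappa\mapsto\sum_sg(\kappa\otimes z_s)\otimes z^*_s$, which is the first isomorphism of Lemma 7(b) with $N=L$. So $\psi_2^*$ is an isomorphism of complexes as well. Now: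

- $(j,l)=(1,2)$ or $(2,1)$: exactly one summand of $U$ contributes, $\psi^*$ is an isomorphism of complexes, and $H^n\operatorname{Hom}(X,Q)=0$ for all $n$.
- $(j,l)=(2,2)$: $\operatorname{Hom}(U,Q)=0$, so $H^n\operatorname{Hom}(X,Q)\cong\operatorname{Ext}^{n-1}_\Lambda(S_2,S_1)=0$ by Lemma 10(a).
- $(j,l)=(1,1)$: $\psi^*=(\psi_1^*,\psi_2^*)$ is a pair of isomorphisms. It is onto on cohomology with kernel isomorphic to $H^n\operatorname{Hom}(K,Q)$. By (7), $H^n\operatorname{Hom}(X,Q)\cong\operatorname{Ext}^n_\Lambda(L,L)$, which is $0$ for $n\ge2$ by Lemma 10(a). $\square$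

## No complete resolution: a count of dimensions

**Proposition 13.** $M$ is not Gorenstein-projective over $R$.

*Proof.* Suppose $M$ is GP.

**Step 1: a complete resolution that starts as $X$.** We want to use the explicit complex $X$ in degrees $\ge2$. As $M$ is GP, there is an exact sequence $0\to M\to Q^0\to Q^1\to\cdots$ of finitely generated projectives in the middle and right terms which stays exact under $\operatorname{Hom}_R(-,R)$: it is the right half of a complex as in the definition, and a map $M\to R$ extends to $Q^0$ by exactness of the dual complex at the preceding term. Splice it with $\cdots\to X_3\to X_2\to M\to0$, with $C_i=X_i$ for $i\ge2$ and $C_1=Q^0,C_0=Q^1,\dots$. The result $C$ is an exact complex of finitely generated projectives. Since $M$ is semi-GP, the left half stays exact under $\operatorname{Hom}_R(-,R)$ too. So $\operatorname{Hom}_R(C,R)$ is exact, and hence $\operatorname{Hom}_R(C,Q)$ is exact for each finitely generated projective $Q$.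

**Step 2: removing type $uv$.** The right half of $C$ may contain type $uv$, which would spoil the next step. By (4) and (5),
$$(u\otimes v)R(e\otimes f)=(u\otimes v)R(u\otimes f)=(u\otimes v)R(e\otimes v)=0,\qquad(u\otimes v)R(u\otimes v)=k^4 .$$
So the subcomplex $R(u\otimes v)C$ is in each degree the $uv$-type summand, and it is $R(u\otimes v)\otimes_{k^4}(u\otimes v)C$. The complex $(u\otimes v)C$ is exact over the semisimple algebra $k^4$, so it is contractible, and so is $R(u\otimes v)C$. Replace $C$ by $C/R(u\otimes v)C$. The sequence is degreewise split, so the new $C$ is again an exact complex of projectives with $\operatorname{Hom}_R(C,R)$ exact. Degrees $\ge2$ are unchanged, since $X$ has no summands of type $uv$.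

**Step 3: separating the remaining types.** We cut $C$ into pieces that live over $\Gamma$, over $\Lambda$, and over $\Lambda^e$. We have
$$(u\otimes f)R(e\otimes f)=0=(u\otimes f)R(e\otimes v),\qquad(e\otimes v)R(e\otimes f)=0=(e\otimes v)R(u\otimes f).$$
So $C^u=R(u\otimes f)C$ and $C^v=R(e\otimes v)C$ are subcomplexes which are in each degree the $uf$-type and the $ev$-type summand; their sum is direct. Put $V_j=(u_j\otimes f)C$ and $G_l=(e\otimes v_l)C$. By the zeros just listed and (4), (5), only the $uf$-type summands with the same $j$ contribute to $V_j$, and $(u_j\otimes f)(Au_j\otimes W)=W$ for a projective $\Gamma$-module $W$. So $V_j$ is a complex of projective $\Gamma$-modules, exact because $C$ is, and the natural map $Au_j\otimes V_j\to C$, $\alpha\otimes w\mapsto(\alpha\otimes f)w$, gives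
$$C^u=\bigoplus_jAu_j\otimes V_j,\qquad\text{and likewise}\qquad C^v=\bigoplus_lG_l\otimes Bv_l,$$
with $G_l$ exact complexes of projective $\Lambda$-modules. Put $C^0=C/(C^u\oplus C^v)$, a complex of modules of type $ef$, that is, of projective bimodules. The complexes $(e\otimes f)C$, $(e\otimes f)C^u=\bigoplus_jZ_j\otimes V_j$ and $(e\otimes f)C^v=\bigoplus_lG_l\otimes DE_l$ are exact. So $C^0=(e\otimes f)C^0$ is exact. In degrees $\ge2$ we have $C=X$, hence
$$V_1=V',\qquad G_1=G',\qquad C^0_i=K_{i-1}\ \text{(differentials up to sign)}.$$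

**Step 4: comparing cohomology with coefficients in $Q=Au_1\otimes Bv_1$.** This is the doubly cancelled entry. Apply $\operatorname{Hom}_R(-,Q)$ to the degreewise split sequence $0\to C^u\oplus C^v\to C\to C^0\to0$. By (4) and (5), $\operatorname{Hom}_R(C^u,Q)=\operatorname{Hom}_\Gamma(V_1,DL)$, $\operatorname{Hom}_R(C^v,Q)=\operatorname{Hom}_\Lambda(G_1,L)$, $\operatorname{Hom}_R(C^0,Q)=\operatorname{Hom}_{\Lambda^e}(C^0,L\otimes DL)$. As $\operatorname{Hom}_R(C,Q)$ is exact, the connecting maps are isomorphisms for all $n\in\mathbb Z$: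
$$H^{n+1}\operatorname{Hom}_{\Lambda^e}(C^0,L\otimes DL)\;\cong\;H^n\operatorname{Hom}_\Gamma(V_1,DL)\oplus H^n\operatorname{Hom}_\Lambda(G_1,L).\tag{8}$$

**Step 5: for $n=0$ the right side of (8) has dimension $2$.** $G_1$ is an exact complex of finitely generated projective $\Lambda$-modules which agrees in degrees $\ge2$ with the projective resolution $G'$ of $L$. Lemma 10(b) with $s=0$ gives $\dim H^0\operatorname{Hom}_\Lambda(G_1,L)=1$. By Lemma 6, $\operatorname{Hom}_\Gamma(V_1,DL)\cong\operatorname{Hom}_\Lambda(\theta^*V_1,L)$, and $\theta^*V_1$ is an exact complex which agrees in degrees $\ge2$ with the projective resolution $\theta^*V'$ of $\theta^*(DL)\cong L$. So $\dim H^0\operatorname{Hom}_\Gamma(V_1,DL)=1$ as well.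

**Step 6: for $n=0$ the left side of (8) has dimension $1$.** We turn it into a Hom complex over $\Lambda$. Put $F=C^0\otimes_\Lambda L$. By Lemma 7(b), $\operatorname{Hom}_{\Lambda^e}(C^0,L\otimes DL)\cong\operatorname{Hom}_\Lambda(F,L)$. The complex $F$ consists of finitely generated projective left modules and agrees in degrees $\ge2$ with $(K\otimes_\Lambda L)[1]$. To use Lemma 10(b) we need that $F$ is exact.

Let $\Omega_i=\operatorname{Ker}(C^0_i\to C^0_{i-1})=\operatorname{Im}(C^0_{i+1}\to C_i^0)$. For $i\ge2$ this is the image of $K_i\to K_{i-1}$, a syzygy in $K\to\Lambda$, which is projective as a right module because that complex splits on the right. For $i<2$ the sequences $0\to\Omega_{i+1}\to C^0_{i+1}\to\Omega_i\to0$ show, descending in $i$, that $\Omega_i$ has finite projective dimension as a right module. Moreover, for every $i$ and $m\ge1$, $0\to\Omega_i\to C^0_i\to\Omega_{i-1}\to0$ gives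
$$\operatorname{Ext}^m_\Gamma(\Omega_i,\Gamma)\cong\operatorname{Ext}^{m+1}_\Gamma(\Omega_{i-1},\Gamma)=0$$
by Lemma 6, as $m+1\ge2$. By Lemma 2 over $\Gamma$, every $\Omega_i$ is right projective. So $C^0$ is split exact as a complex of right modules, and $F$ is exact.

Lemma 10(b) with $s=1$ now gives $\dim H^1\operatorname{Hom}_\Lambda(F,L)=1$.

So (8) for $n=0$ says $1=2$, a contradiction. $\square$

*Proof of Theorem 1.* The dimension and the radical were computed when we identified $A$. Proposition 11 gives the statement on semi-GP $A$-modules. By Propositions 12 and 13, $M$ is semi-GP and not GP over $R=A\otimes B\cong A\otimes A$. So $A\otimes A$ is not l.w.G. $\blacksquare$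

## Finitely many $\operatorname{Ext}^i_A(M,A)$: where the converse does hold

We return to Lemma 3 and see how far the direct approach goes. An algebra $B$ is *Iwanaga–Gorenstein* if ${}_BB$ and $B_B$ have finite injective dimension. In particular $\operatorname{pd}_BDB<\infty$. Self-injective algebras, such as $k[x]/(x^2)$, and algebras of finite global dimension are Iwanaga–Gorenstein.

**Theorem 14.** Let $A,B$ be l.w.G. algebras, $R=A\otimes B$, and $M$ a semi-GP left $R$-module. If $\operatorname{Ext}^i_A(M,A)=0$ for $i\gg0$ (or $\operatorname{Ext}^i_B(M,B)=0$ for $i\gg0$), then $M$ is GP. Consequently, for l.w.G. algebras $A,B$, the algebra $A\otimes B$ is l.w.G. in each of these cases: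

1. $\operatorname{pd}_BDB<\infty$ (for example $B$ Iwanaga–Gorenstein, in particular self-injective or of finite global dimension);
2. $B$ is local with $B/\operatorname{rad}B=k$ and $(\operatorname{rad}B)^2=0$.

Read backwards: for the module $M$ of Propositions 12 and 13, both $\operatorname{Ext}^i_A(M,A)$ and $\operatorname{Ext}^i_B(M,B)$ are nonzero for infinitely many $i$. And for $A$ as in Theorem 1, $\operatorname{pd}_ADA=\infty$.

For the proof, let $S$ be any algebra. On the derived category $D(S)$ put $F_S=DS\otimes^{\mathbf L}_S-$, with right adjoint $G_S=\mathbf R\operatorname{Hom}_S(DS,-)$ and unit $\eta_X:X\to G_SF_SX$. By tensor–hom adjunction,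
$$D(F_SX)=\mathbf R\operatorname{Hom}_S(X,S)\qquad\text{and}\qquad D\operatorname{Tor}_i^S(DS,X)=\operatorname{Ext}_S^i(X,S)\ \text{ for modules }X.\tag{9}$$
The functors $DS\otimes_S-$ and $\operatorname{Hom}_S(DS,-)$ are inverse equivalences between finitely generated projective and finitely generated injective modules, since $\operatorname{Hom}_S(DS,DS)\cong S$. In particular $\eta_S$ is an isomorphism, and so is $\eta_P$ for every bounded complex $P$ of finitely generated projectives.

**Lemma 15.** If $S$ is l.w.G., $X\in D^b(\operatorname{mod}S)$ and $F_SX$ is bounded, then $\eta_X$ is an isomorphism.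

*Proof.* *Reduction to a module.* Let $P$ be a resolution of $X$ by finitely generated projectives, with $P_i=0$ for $i\ll0$. By (9), $\mathbf R\operatorname{Hom}_S(X,S)$ is bounded. Choose $m$ such that $H_i(X)=0$ for $i\geq m$ and $H^n\operatorname{Hom}_S(P,S)=0$ for $n>m$. Put $Y=\operatorname{Coker}(P_{m+1}\to P_m)$. Then $P_{\ge m}$ is a projective resolution of $Y$, shifted by $m$, and there is a triangle $P_{<m}\to X\to Y[m]\to$. For $i\ge1$, $\operatorname{Ext}^i_S(Y,S)=H^{m+i}\operatorname{Hom}_S(P,S)=0$. As $S$ is l.w.G., $Y$ is GP. Since $\eta_{P_{<m}}$ is an isomorphism, it suffices to treat $Y$.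

*The GP module $Y$.* Let $0\to Y\to Q^0\to Q^1\to\cdots$ be the right half of a complete resolution. By (9), $F_SY=DS\otimes_SY$. The sequence $0\to DS\otimes_SY\to DS\otimes_SQ^0\to DS\otimes_SQ^1\to\cdots$ is exact, because its dual is $\cdots\to\operatorname{Hom}_S(Q^1,S)\to\operatorname{Hom}_S(Q^0,S)\to\operatorname{Hom}_S(Y,S)\to0$, which is exact. So $I^\bullet=DS\otimes_SQ^\bullet$ is an injective resolution of $F_SY$, and $\eta_Y$ is represented by $Y\to\operatorname{Hom}_S(DS,DS\otimes_SY)\to\operatorname{Hom}_S(DS,I^\bullet)$. By naturality of the underived unit, this composite equals $Y\to Q^\bullet\to\operatorname{Hom}_S(DS,DS\otimes_SQ^\bullet)$. The first map is a quasi-isomorphism and the second an isomorphism. $\square$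

**Lemma 16.** If $M$ is semi-GP over $S$ and $\eta_M$ is an isomorphism, then $M$ is GP.

*Proof.* By (9), $F_SM=N:=DS\otimes_SM$. Let $N\to I^\bullet$ be an injective resolution by finitely generated modules. That $\eta_M$ is an isomorphism means that
$$0\to M\to\operatorname{Hom}_S(DS,I^0)\to\operatorname{Hom}_S(DS,I^1)\to\cdots$$
is exact. Its terms after $M$ are projective. Apply $DS\otimes_S-$ and use $DS\otimes_S\operatorname{Hom}_S(DS,I)\cong I$. Since $M\to\operatorname{Hom}_S(DS,I^0)$ is adjoint to $N\to I^0$, the result is $0\to N\to I^0\to I^1\to\cdots$, which is exact. Now splice with a projective resolution of $M$, which stays exact under $DS\otimes_S-$ because $\operatorname{Tor}^S_i(DS,M)=0$ for $i\ge1$. This gives an exact complex $C$ of finitely generated projectives with $DS\otimes_SC$ exact. So $\operatorname{Hom}_S(C,S)=D(DS\otimes_SC)$ is exact, and $M$ is a kernel in $C$. $\square$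

*Proof of Theorem 14.*

**Step 1: functors for one factor at a time.** We want to treat $F_R$ as a composite. On $D(R)$ put $F_A=(DA\otimes B)\otimes^{\mathbf L}_R-$ and $F_B=(A\otimes DB)\otimes_R^{\mathbf L}-$, with right adjoints $G_A=\mathbf R\operatorname{Hom}_R(DA\otimes B,-)$ and $G_B=\mathbf R\operatorname{Hom}_R(A\otimes DB,-)$. Since $DA\otimes B$ is $DA\otimes_AR$ as a right $R$-module and $R\otimes_ADA$ as a left $R$-module, we have $(DA\otimes B)\otimes_RX\cong DA\otimes_AX$ and $\operatorname{Hom}_R(DA\otimes B,X)\cong\operatorname{Hom}_A(DA,X)$. Projective (injective) $R$-modules are projective (injective) over $A$. So after forgetting the $B$-action, $F_A$, $G_A$ and the unit become the functors and the unit of $D(A)$ considered above; similarly for $B$. A morphism in $D(R)$ is an isomorphism if it is one after forgetting. Finally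
$$(A\otimes DB)\otimes^{\mathbf L}_R(DA\otimes B)\cong DA\otimes DB\cong DR:$$
replace $DB$ by a projective $B$-bimodule resolution $P$, and note $(A\otimes P)\otimes_R(DA\otimes B)\cong DA\otimes P$. Hence $F_R=F_BF_A$, so $G_R=G_AG_B$.

**Step 2: the unit for $R$ is an isomorphism on $M$.** Assume $\operatorname{Ext}^i_A(M,A)=0$ for $i\gg0$. By (9), $N:=F_AM$ is bounded, and its homology is finite-dimensional. By Lemma 15 for $A$, $M\to G_AF_AM$ is an isomorphism. Next, $F_BN=F_RM$ is bounded, since $D(F_RM)=\mathbf R\operatorname{Hom}_R(M,R)$ has cohomology only in degree $0$. By Lemma 15 for $B$, $N\to G_BF_BN$ is an isomorphism. So the composite $M\to G_AF_AM\to G_AG_BF_BF_AM=G_RF_RM$ is an isomorphism, and it is the unit of the composite adjunction. By Lemma 16, $M$ is GP. The case of $B$ is symmetric.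

**Step 3: case 1.** Let $M$ be semi-GP over $R$. Tensor $0\to P_p\to\cdots\to P_0\to DB\to0$ with $A$. Dimension shifting gives $\operatorname{Ext}^i_R(M,A\otimes DB)=0$ for $i\ge1$. By Lemma 3, $\operatorname{Ext}^i_A(M,A)=0$ for $i\ge1$, and Step 2 applies.

**Step 4: case 2.** Let $n=\dim\operatorname{rad}B$. If $n\le1$, then $B\cong k$ or $B\cong k[t]/(t^2)$, which is self-injective, and case 1 applies. Let $n\ge2$ and let $M$ be semi-GP. Tensor $0\to k^n\to B\to k\to0$ with $A$: for $i\ge1$, $\operatorname{Ext}^i_R(M,A\otimes k)\cong\operatorname{Ext}^{i+1}_R(M,A\otimes k)^n$. So $\dim\operatorname{Ext}_R^i(M,A\otimes k)$ is divisible by all powers of $n$, hence it is $0$. As $DB$ has a filtration with factors $k$, $\operatorname{Ext}^i_R(M,A\otimes DB)=0$ for $i\ge1$. By Lemma 3, $\operatorname{Ext}^i_A(M,A)=0$ for $i\ge1$, and Step 2 applies. $\blacksquare$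

**Iwanaga–Gorenstein factors.** An Iwanaga–Gorenstein algebra $B$ is itself l.w.G., which is standard. Here is a proof from Lemma 16. Let $p=\operatorname{pd}_BDB<\infty$, let $M$ be semi-GP with projective resolution $P$, let $m\ge p+2$, and let $Y=\operatorname{Coker}(P_{m+1}\to P_m)$, which is again semi-GP. By (9), $F_BM$ and $F_BY$ are modules, so $G_BF_BM$ and $G_BF_BY$ have cohomology only in degrees $0,\dots,p$. In the triangle $P_{<m}\to M\to Y[m]\to$, both $Y[m]$ and $G_BF_B(Y[m])$ have no cohomology in degrees $\ge-1$. As $\eta_{P_{<m}}$ is an isomorphism, $H^i(\eta_M)$ is an isomorphism for $i\ge0$. For $i<0$ both sides vanish. So $\eta_M$ is an isomorphism, and $M$ is GP by Lemma 16. Together with Theorem 14 and the known result (i): if $B$ is Iwanaga–Gorenstein, then $A\otimes B$ is l.w.G. if and only if $A$ is.
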